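# Multiplication by $z$ on $L^p$ of a planar square is not diagonal plus 2-summing

## 1. Bases that contain a Hilbertian subsequence

Let $1<p<\infty$, and let $\mu$ be a finite compactly supported measure on $\mathbb C$. Consider the operator
$$(M_\mu f)(z)=zf(z)\qquad\text{on } L^p(\mu).$$
We would like to write $M_\mu=D+K$, where $D$ is as simple as an operator can be (diagonal in a good basis) and $K$ is small. How small can the remainder $K$ be? When $\mu$ is area measure on a square, can $K$ be small enough to be absolutely summing? Section 2 recalls what that means. To begin, we need only one weak consequence of smallness: $K$ sends weakly null sequences to norm null sequences. Every compact operator does this.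

Scalars are complex, $1/p+1/p'=1$, $A$ is area measure, and $\langle f,g\rangle=\int fg\,d\mu$, which identifies the dual of $L^p(\mu)$ with $L^{p'}(\mu)$.

**Definition (unconditional basis, diagonal operator).** A basis $(u_n)_{n\ge1}$ of $L^p(\mu)$ is unconditional if there is a constant $C_u$ with
$$\Big\|\sum\theta_na_nu_n\Big\|_p\le C_u\Big\|\sum a_nu_n\Big\|_p\qquad\text{for all finitely supported }(a_n)\text{ and all }|\theta_n|\le1 .$$
An operator $D$ is diagonal with respect to $(u_n)$ if $Du_n=\lambda_nu_n$ for all $n$, with $(\lambda_n)$ a bounded scalar sequence.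

Two cases need no work. If $\mu=\sum_k c_k\delta_{z_k}$ is purely atomic with infinitely many atoms ($c_k>0$), the normalized indicators $c_k^{-1/p}1_{\{z_k\}}$ have disjoint supports, so they form an unconditional basis ($C_u=1$). Since $M_\mu1_{\{z_k\}}=z_k1_{\{z_k\}}$, we may take $K=0$. If instead $\mu=w\,dA$ is nonzero, then $K=0$ is impossible: $(z-\lambda)u=0$ forces $u=0$ almost everywhere, because points have measure zero, so $M_\mu$ has no eigenvector.

From now on $\mu=w\,dA$ is nonzero, finite and compactly supported. The next case is a robust version of the last remark. If $M_\mu=D+K$ with $Du_n=\lambda_nu_n$, then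
$$(z-\lambda_n)u_n=Ku_n. \tag{1}$$
If $Ku_n$ is small, then $u_n$ must live near the point $\lambda_n$. To exploit this we need some standard facts on unconditional bases.

**Normalization and dual basis.** Rescale so that $\|u_n\|_p=1$. Let $P_m$ be the projection $\sum a_nu_n\mapsto\sum_{n\le m}a_nu_n$; these projections are uniformly bounded. Let $u_n^*\in L^{p'}(\mu)$ be the biorthogonal functionals. Since $P_m^*g=\sum_{n\le m}\langle u_n,g\rangle u_n^*\to g$ weakly for each $g\in L^{p'}(\mu)$, the span of $(u_n^*)$ is weakly dense, hence norm dense. The $P_m^*$ are uniformly bounded and $P_m^*g\to g$ in norm on that span, so $P_m^*g\to g$ in norm for all $g$. Thus $(u_n^*)$ is a basis of $L^{p'}(\mu)$. By duality it is unconditional with the same constant $C_u$. Two consequences follow.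

* The sequence $(u_n)$ is weakly null, because $|\langle u_n,g\rangle|=|\langle u_n,g-P_{n-1}^*g\rangle|\le\|g-P_{n-1}^*g\|_{p'}\to0$.
* The basis $(u_n^*)$ is boundedly complete: if the partial sums $y_N=\sum_{n\le N}b_nu_n^*$ are bounded, then the series converges. Indeed, a subsequence of $(y_N)$ converges weakly to some $y$ by reflexivity, $\langle u_n,y\rangle=b_n$ for every $n$, and so the convergent expansion of $y$ is $\sum b_nu_n^*$.

**Square functions.** Khinchine's inequality says that for independent symmetric signs $\varepsilon_i$ and $0<r<\infty$,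
$$\Big(E\Big|\sum\varepsilon_ic_i\Big|^r\Big)^{1/r}\sim_r\Big(\sum|c_i|^2\Big)^{1/2}.$$
For a finite sum $x=\sum a_nu_n$ put $S(x)=(\sum|a_n|^2|u_n|^2)^{1/2}$. Apply Khinchine with $r=p$ at each point $z$ and integrate: $\|S(x)\|_p^p\sim E\|\sum\varepsilon_na_nu_n\|_p^p$. By unconditionality each norm on the right lies between $C_u^{-1}\|x\|_p$ and $C_u\|x\|_p$. Hence
$$c\|x\|_p\le\|S(x)\|_p\le C\|x\|_p, \tag{2}$$
and in the same way, in $L^{p'}(\mu)$,
$$\Big\|\sum b_nu_n^*\Big\|_{p'}\sim\Big\|\Big(\sum|b_n|^2|u_n^*|^2\Big)^{1/2}\Big\|_{p'}. \tag{3}$$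
Here and below, $C,c>0$ are constants that may change from line to line. They depend only on $p,\mu,K$ and the basis, unless a further dependence is shown.

Two kinds of sequences in $L^p$ will compete. If $f_1,\dots,f_N$ are normalized with disjoint supports, then $\|\sum f_i\|_p=N^{1/p}$. If $r_1,\dots,r_N$ are independent $\pm1$-valued symmetric functions, then $\|\sum r_i\|_p\sim N^{1/2}$ by Khinchine. For $p\ne2$ these growth rates differ.

**Proposition 1 (the easy case).** Let $p\ne2$. Suppose that the normalized unconditional basis $(u_n)$ has a subsequence $(u_{n_k})$ with $c|J|^{1/2}\le\|\sum_{k\in J}u_{n_k}\|_p\le C|J|^{1/2}$ for all finite $J$. Then there is no decomposition $M_\mu=D+K$ with $D$ diagonal with respect to $(u_n)$ and $K$ sending weakly null sequences to norm null sequences.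

The proof has two parts. First, $u_n\to0$ in measure. Second, functions of size one that tend to $0$ in measure are, along a subsequence, almost disjoint. The second part will be used again later, so we state it separately.

**Lemma 2 (almost disjoint subsequences).** Let $f_k\ge0$ in $L^p(\mu)$ satisfy $0<c_0\le\|f_k\|_p\le C_0$ and $f_k\to0$ in measure. Then there are $k_1<k_2<\cdots$ and a constant $C_1$ such that for all $N$
$$c_0N^{1/p}-C_1\le\Big\|\Big(\sum_{i\le N}f_{k_i}^2\Big)^{1/2}\Big\|_p\le C_0N^{1/p}+C_1 .$$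

*Proof.* Write $H_i=\{f_{k_i}>2^{-i}\}$. We choose $k_1<k_2<\cdots$ inductively so that $\|f_{k_l}1_{H_i}\|_p\le2^{-i}$ for all $l<i$. This is possible: $\mu(f_k>2^{-i})\to0$ as $k\to\infty$, and the finitely many integrals of $f_{k_l}^p$, $l<i$, are absolutely continuous. Put $G_i=H_i\setminus\bigcup_{l>i}H_l$. These sets are disjoint, since for $i<l$ the set $G_i$ avoids $H_l\supset G_l$. Moreover $G_i^c=H_i^c\cup\bigcup_{l>i}H_l$, so
$$\|f_{k_i}1_{G_i^c}\|_p\le\|f_{k_i}1_{H_i^c}\|_p+\sum_{l>i}\|f_{k_i}1_{H_l}\|_p\le2^{-i}\mu(\mathbb C)^{1/p}+2^{-i}=C_22^{-i},$$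
where $C_2=\mu(\mathbb C)^{1/p}+1$. By the triangle inequality in $L^p(\ell_2)$, replacing each $f_{k_i}$ by $f_{k_i}1_{G_i}$ changes $\|(\sum_{i\le N}f_{k_i}^2)^{1/2}\|_p$ by at most $\sum_iC_22^{-i}=C_2$. After the replacement the functions are disjoint, so the norm equals $(\sum_{i\le N}\|f_{k_i}1_{G_i}\|_p^p)^{1/p}$, which is at most $C_0N^{1/p}$. For the lower bound, $c_0\le\|f_{k_i}1_{G_i}\|_p+C_22^{-i}$, and the triangle inequality in $\ell_p^N$ gives $c_0N^{1/p}\le(\sum_{i\le N}\|f_{k_i}1_{G_i}\|_p^p)^{1/p}+C_2$. So $C_1=2C_2$ works. $\square$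

*Proof of Proposition 1.* Suppose there is such a decomposition. Since $(u_n)$ is weakly null, $\|Ku_n\|_p\to0$. For $\rho,\delta>0$, (1) gives $\{|u_n|>\delta\}\subset\{|z-\lambda_n|\le\rho\}\cup\{|Ku_n|>\rho\delta\}$, hence
$$\mu(|u_n|>\delta)\le\sup_{\lambda\in\mathbb C}\mu(|z-\lambda|\le\rho)+(\rho\delta)^{-p}\|Ku_n\|_p^p .$$
The supremum tends to $0$ with $\rho$, because the discs have area $\pi\rho^2$ and the integral of $w$ is absolutely continuous. Let $n\to\infty$, then $\rho\to0$: $u_n\to0$ in measure. Apply Lemma 2 to $f_k=|u_{n_k}|$, which have norm one, and set $y_N=\sum_{i\le N}u_{n_{k_i}}$. Then $S(y_N)=(\sum_{i\le N}f_{k_i}^2)^{1/2}$, so by (2)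
$$cN^{1/p}-C\le\|y_N\|_p\le CN^{1/p}+C,$$
while $\|y_N\|_p\sim N^{1/2}$ by hypothesis. For large $N$ this is impossible, since $p\ne2$. $\square$

The hypothesis can hold. On the square, let $R$ be the closed span in $L^p$ of independent symmetric $\pm1$-valued functions $r_j$. Then $R$ is isomorphic to $\ell_2$ and complemented: normalize $\mu$ to mass one; for $p\ge2$ the map $f\mapsto\sum\langle f,r_j\rangle r_j$ is bounded because its $L^p$ norm is at most $C(\sum|\langle f,r_j\rangle|^2)^{1/2}\le C\|f\|_2\le C\|f\|_p$, and for $p<2$ one dualizes. So $L^p=X\oplus R\simeq X\oplus R\oplus\ell_2\simeq L^p\oplus\ell_2$. Joining an unconditional basis of $L^p$ (Section 2 has one) to the unit vectors of $\ell_2$ gives a basis as in Proposition 1.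

What changes for a general unconditional basis? The space $L^p(\mu)$ always contains Rademacher functions, but they need not be basis vectors. They may be long sums of basis vectors, with many different $\lambda_n$. The next section shows that this difference is real.

## 2. The Haar basis of the square, and the critical exponent 2

Let $\mu$ be Lebesgue measure on $S(0,1)$, the square with center $0$ and size $1$. Multiplying $\mu$ by a positive constant multiplies all norms on $L^p(\mu)$ by a common factor, so in this section we take $\mu$ to be a probability measure. Let $\mathcal D_N$ be the $4^N$ dyadic subsquares of generation $N$, with sides parallel to those of $S(0,1)$. Let $E_N$ be the conditional expectation onto functions constant on the squares of $\mathcal D_N$, put $\Delta_N=E_{N+1}-E_N$, and let $z_N(z)$ be the center of the square of $\mathcal D_N$ that contains $z$. Thus $|z-z_N(z)|\le C2^{-N}$.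

**The Haar basis.** Split each dyadic square $Q$ into two halves, then each half into two quarters, so that the four dyadic children of $Q$ appear. Each of the three splittings gives a function that is $+1$ on one part and $-1$ on the other. Call them $h_Q^1$ (with $|h^1_Q|=1_Q$), $h_Q^2$, $h_Q^3$. For $Q\in\mathcal D_N$ they span the functions on $Q$ that are constant on children and have mean zero, that is, $\{1_Q\Delta_Nf:f\in L^p\}$. Fix $N_0\ge0$ and consider
$$\{1_Q:Q\in\mathcal D_{N_0}\}\cup\{h_Q^i:Q\in\mathcal D_N,\ N\ge N_0,\ i=1,2,3\},$$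
ordered generation by generation, with $h_Q^1$ before $h_Q^2,h_Q^3$. After the functions $1_Q$, the terms of a combination $f$ are martingale differences for the filtration obtained by splitting one atom at a time. Burkholder's theorem on martingale transforms says that multiplying martingale differences by scalars $|\theta_k|\le1$ changes the $L^p$ norm of the sum by at most a factor $C_p$. On the first part, $\|\sum\theta_Qa_Q1_Q\|_p\le\|\sum a_Q1_Q\|_p=\|E_{N_0}f\|_p\le\|f\|_p$. So multiplying all coefficients of $f$ by scalars of modulus at most $1$ gives norm at most $\|f\|_p+C_p\|f-E_{N_0}f\|_p\le(1+2C_p)\|f\|_p$. The span contains all functions constant on the squares of some $\mathcal D_N$, hence is dense. So the system is an unconditional basis of $L^p(\mu)$ for every $1<p<\infty$.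

**The diagonal operator.** Let $D$ multiply each basis function attached to $Q$ (that is, $1_Q$ or $h^i_Q$) by the center of $Q$. It is bounded by unconditionality. On a finite combination $f$ of basis functions we have $f=E_{N_0}f+\sum_{N\ge N_0}\Delta_Nf$ and $Df=z_{N_0}E_{N_0}f+\sum_{N\ge N_0} z_N\Delta_Nf$, so
$$(M_\mu-D)f=(z-z_{N_0})E_{N_0}f+\sum_{N\ge N_0}(z-z_N)\Delta_Nf. \tag{4}$$

Each term on the right is a finite-rank operator, of norm at most $C2^{-N_0}$ or $C2^{-N}$ respectively. The series therefore converges in operator norm, and $K=M_\mu-D$ is compact with $\|K\|\le C2^{-N_0}$.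

**Where the argument of Proposition 1 stops.** For this $K$ everything in that argument about single basis vectors is true: the normalized Haar functions tend to $0$ in measure. But consider the block $R_N=\sum_{Q\in\mathcal D_N}h_Q^1$. It is $\pm1$-valued, and $S(R_N)^2=\sum_{Q\in\mathcal D_N}1_Q=1$, so its square function is constantly $1$. Each of its $4^N$ terms lives near its own $\lambda$, and together they cover the square. No contradiction can come from compactness of $K$ alone. We must use a stronger smallness of $K$, and it must limit how many basis vectors a block can use.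

Let us count. Put $u_Q=\mu(Q)^{-1/p}h_Q^1$ and let $z_Q$ be the center of $Q$. By scaling,
$$\|Ku_Q\|_p^p=\frac1{\mu(Q)}\int_Q|z-z_Q|^pd\mu=2^{-Np}\int|z|^pd\mu\qquad(Q\in\mathcal D_N),$$
so $\|Ku_Q\|_p=\kappa2^{-N}$ with $\kappa=\|z\|_p$, and $\sum_{Q\in\mathcal D_N}\|Ku_Q\|_p^q=\kappa^q4^N2^{-qN}$. The sum over all $N$ converges exactly when $q>2$. This suggests the class of operators to look at.

**Definition ($q$-summing operator).** For $1\le q<\infty$, an operator $K$ on a Banach space $X$ is $q$-summing if there is a $C$ with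
$$\Big(\sum_i\|Kx_i\|^q\Big)^{1/q}\le C\sup_{\|x^*\|\le1}\Big(\sum_i|x^*(x_i)|^q\Big)^{1/q}$$
for all finite families $(x_i)$ in $X$. The least $C$ is $\pi_q(K)$, and $\Pi_q(X)$ is the set of $q$-summing operators. For $q=1$ one also says absolutely summing.

A one-element family shows $\|K\|\le\pi_q(K)$. Clearly $\pi_q(TK)\le\|T\|\pi_q(K)$ and $\pi_q(K+K')\le\pi_q(K)+\pi_q(K')$. Here is an example on $\ell_2$. If $K$ is Hilbert–Schmidt, then
$$\sum_i\|Kx_i\|^2=\sum_k\sum_i|\langle x_i,K^*e_k\rangle|^2\le\sum_k\|K^*e_k\|^2\,\sup_{\|x^*\|\le1}\sum_i|x^*(x_i)|^2$$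
(here $\langle\cdot,\cdot\rangle$ is the inner product), so $K$ is 2-summing. On the other hand, the compact operator $e_n\mapsto n^{-1/2}e_n$ is not 2-summing: for the family $e_1,\dots,e_m$ the left side squared is $\sum_{n\le m}1/n$, while $\sup_{\|x^*\|\le1}\sum_{n\le m}|x^*(e_n)|^2=1$.

**Pietsch domination.** If $K\in\Pi_q(L^p(\mu))$, there is a probability measure $\nu$ on the weakly compact unit ball $B$ of $L^{p'}(\mu)$ with
$$\|Kf\|_p^q\le\pi_q(K)^q\int_B|\langle f,g\rangle|^q\,d\nu(g)\qquad\text{for all }f. \tag{5}$$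
We draw two consequences. If $q\le r$, Jensen's inequality lets us replace $q$ by $r$ as exponent in (5), with the same constant $\pi_q(K)$. Summing over a family gives $\sum\|Kx_i\|^r\le\pi_q(K)^r\int_B\sum|\langle x_i,g\rangle|^rd\nu$, which is at most $\pi_q(K)^r\sup_{g\in B}\sum|\langle x_i,g\rangle|^r$. So $\Pi_q\subset\Pi_r$ and $\pi_r\le\pi_q$; in particular $\Pi_1\subset\Pi_2$. Also, if $f_n\to0$ weakly, then $\langle f_n,g\rangle\to0$ boundedly on $B$, so $\|Kf_n\|_p\to0$ by dominated convergence: Proposition 1 applies to every $q$-summing $K$.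

The problem, from March Boedihardjo's "Multiplication operators on L^p", arXiv:1707.04798 (2017), reads as follows. Let $p\ne2$ and let $\mu$ be Lebesgue measure on $S(0,1)$. Are there a 1-summing operator $K$ and an operator $D$, diagonal with respect to an unconditional basis of $L^p(\mu)$, such that $M_\mu=D+K$? For context, two facts are known. For every finite compactly supported $\mu$ on $\mathbb C$, every $1<p<\infty$ and every $\epsilon>0$ there is such a decomposition with $K$ compact and $\|K\|<\epsilon$; for the square, (4) just gave one. For $p=2$ the answer to the question is yes (Voiculescu). For $p\ne2$ the answer is no.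

**Theorem A.** Let $1<p<\infty$, $p\ne2$, and let $\mu=w\,dA$ be a nonzero finite compactly supported measure, absolutely continuous with respect to $A$. Then there are no 2-summing operator $K$ on $L^p(\mu)$ and no $D$ diagonal with respect to an unconditional basis of $L^p(\mu)$ with $M_\mu=D+K$. In particular there is no such pair with $K$ 1-summing. Taking $\mu$ to be Lebesgue measure on $S(0,1)$, the answer to the problem is no for every $p\ne2$.

**Theorem B.** Let $\mu$ be Lebesgue measure on $S(0,1)$, $1<p<\infty$, $p\ne2$, $1\le q<\infty$. A decomposition $M_\mu=D+K$ with $K\in\Pi_q(L^p(\mu))$ and $D$ diagonal with respect to an unconditional basis exists if and only if $p>2$ and $q>2$. If $p>2$ and $q>2$, one can moreover have $\pi_q(K)<\epsilon$ for any given $\epsilon>0$. The non-existence part holds for all $\mu$ as in Theorem A.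

## 3. A remainder with small $\pi_q$ when $p>2$ and $q>2$

We stay with the Haar basis and prove the existence part of Theorem B. The normalization of $\mu$ to a probability measure does not affect $\pi_q$, because it multiplies all norms on $L^p(\mu)$ by one factor. Since $\pi_q$ decreases as $q$ grows, we may replace $q$ by $\min(q,p)$ and so assume $2<q\le p$.

**Step 1: a bound for $\pi_q(\Delta_N)$ and $\pi_q(E_{N_0})$.** The purpose is to bound the norm of a function constant on squares by $q$-th powers of functionals. Let $T$ be $\Delta_N$ or $E_{N_0}$, and put $N'=N+1$ or $N'=N_0$ respectively, so that $Tf$ is constant on each $Q\in\mathcal D_{N'}$. Since $q\le p$, the $\ell_p$ norm is at most the $\ell_q$ norm, and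
$$\|Tf\|_p=\Big(\sum_{Q\in\mathcal D_{N'}}\mu(Q)\big|(Tf)|_Q\big|^p\Big)^{1/p}\le\Big(\sum_{Q\in\mathcal D_{N'}}|\phi_Q(f)|^q\Big)^{1/q},\qquad\phi_Q(f)=\mu(Q)^{1/p}(Tf)|_Q .$$
Because $\langle Tf,g\rangle=\langle f,Tg\rangle$, we have $\phi_Q(f)=\mu(Q)^{1/p-1}\langle Tf,1_Q\rangle=\mu(Q)^{1/p-1}\langle f,T1_Q\rangle$. So $\|\phi_Q\|\le\mu(Q)^{1/p-1}\cdot2\mu(Q)^{1/p'}=2$. Hence for any finite family
$$\sum_i\|Tx_i\|_p^q\le\sum_{Q\in\mathcal D_{N'}}\sum_i|\phi_Q(x_i)|^q\le4^{N'}2^q\sup_{\|x^*\|\le1}\sum_i|x^*(x_i)|^q,$$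
that is, $\pi_q(T)\le2\cdot4^{N'/q}$.

**Step 2: summing the series (4).** Multiplication by $z-z_N$ has norm at most $C2^{-N}$. So the terms of (4) have $\pi_q$-norm at most $C2^{-N_0}4^{N_0/q}$ and $C2^{-N}4^{N/q}$, $N\ge N_0$. As $q>2$, these bounds form a geometric series with ratio $2^{-(1-2/q)}<1$. The operator series converges in norm to some $K$. The triangle inequality in $\ell_q(L^p)$, applied to partial sums on a fixed finite family and passed to the limit, gives
$$\pi_q(K)\le C_q2^{-N_0(1-2/q)} .$$
By (4), $K=M_\mu-D$ on a dense subspace, hence everywhere. For $N_0$ large, $\pi_q(K)<\epsilon$. This proves the existence part of Theorem B. $\blacksquare$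

## 4. Blocks of basis vectors, and how they decide Theorem A

From here through Section 7, $\mu=w\,dA$ is as in Theorem A, $p\neq2$, and we assume that
$$M_\mu=D+K,\quad K\text{ 2-summing},\quad Du_n=\lambda_nu_n,\quad(u_n)\text{ a normalized unconditional basis}.$$
All facts of Section 1 are available. We look for a contradiction. The example $R_N$ tells us which statement is needed: blocks far out in the basis must have square functions that tend to $0$ in measure.

**Proposition 3.** Let $p\ne2$, and let $x_j=\sum_{n\ge m_j}a_n^{(j)}u_n$ be finite sums with $\|x_j\|_p\le1$ and $m_j\to\infty$. Then $S(x_j)\to0$ in $\mu$-measure.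

Sections 5 to 7 prove this. First we check that it is enough.

**Step 1: Rademacher functions.** The purpose is to have a weakly null sequence with $\ell_2$ behavior. Since $\mu$ is nonatomic, every measurable set splits into two halves of equal measure. Splitting repeatedly gives $\pm1$-valued functions $r_1,r_2,\dots$, independent and symmetric for $\mu/\mu(\mathbb C)$. By Khinchine, $\|\sum_{j\in J}r_j\|_p\sim|J|^{1/2}$ for finite $J$. They are orthogonal with constant norm in $L^2(\mu)$, so $\langle r_j,g\rangle\to0$ for $g\in L^\infty(\mu)\subset L^2(\mu)$ by Bessel's inequality. Since $L^\infty(\mu)$ is dense in $L^{p'}(\mu)$ and $(r_j)$ is bounded in $L^p(\mu)$, the sequence is weakly null.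

**Step 2: replacing them by blocks (gliding hump).** Let $\delta_k=2^{-k-1}\min(1,\mu(\mathbb C)^{1/p})$ and $m_1=1$. Given $m_k$, the projection $P_{m_k}$ has finite rank, so $\|P_{m_k}r_j\|_p\to0$ as $j\to\infty$. Choose $j_k$ (larger than $j_{k-1}$ if $k>1$) with $\|P_{m_k}r_{j_k}\|_p\le\delta_k/2$, and then $m_{k+1}>m_k$ with $\|r_{j_k}-P_{m_{k+1}}r_{j_k}\|_p\le\delta_k/2$. Put
$$x_k=(P_{m_{k+1}}-P_{m_k})r_{j_k},$$
a combination of the $u_n$ with $m_k<n\le m_{k+1}$. Then $\|x_k-r_{j_k}\|_p\le\delta_k$. Since $\sum\delta_k\le\frac12$, for all finite $J$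
$$c|J|^{1/2}-C\le\Big\|\sum_{k\in J}x_k\Big\|_p\le C|J|^{1/2}+C. \tag{6}$$

**Step 3: almost disjointness.** Put $S_k=S(x_k)$. Since $\frac12\mu(\mathbb C)^{1/p}\le\|x_k\|_p\le C$, (2) gives $0<c_0\le\|S_k\|_p\le C$. Proposition 3, applied to the $x_k$ divided by a common constant, says $S_k\to0$ in measure. So Lemma 2 gives $k_1<k_2<\cdots$ such that $\|(\sum_{i\le N}S_{k_i}^2)^{1/2}\|_p$ lies between $c_0N^{1/p}-C$ and $CN^{1/p}+C$. The $x_k$ use disjoint sets of basis vectors, so $S(\sum_{i\le N}x_{k_i})=(\sum_{i\le N}S_{k_i}^2)^{1/2}$, and (2) yields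
$$cN^{1/p}-C\le\Big\|\sum_{i\le N}x_{k_i}\Big\|_p\le CN^{1/p}+C\qquad\text{for all }N. \tag{7}$$

**Step 4: comparison.** Use (6) with $J=\{k_1,\dots,k_N\}$ together with (7). If $p>2$, then $cN^{1/2}-C\le CN^{1/p}+C$ for all $N$. If $p<2$, then $cN^{1/p}-C\le CN^{1/2}+C$ for all $N$. Both are false for large $N$. So Theorem A follows from Proposition 3; the statement for 1-summing $K$ follows from $\Pi_1\subset\Pi_2$. $\blacksquare$

At $p=2$ the inequalities (6) and (7) would have the same exponent and would not clash, consistent with Voiculescu's positive answer there.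

## 5. How far from $\lambda$ a bounded function must live

In Proposition 1 we used that a function concentrated near one point is small in measure. For a block we need a quantitative form that can be added over $n$. A function bounded by $L$ with $L^2$ norm $t$ cannot fit into a disc of radius much smaller than $t$, because the area of the disc is too small.

**Lemma 4.** Let $L\ge1$, let $E\subset\{w\le L\}$ be measurable, let $v$ be supported in $E$ with $|v|\le L$, let $\lambda\in\mathbb C$, and let $t=\|v\|_{L^2(\mu)}$. Then: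

(i) $\displaystyle\int|z-\lambda|^2|v|^2\,d\mu\ge\frac{t^4}{4\pi L^3}$.

(ii) If $p>2$, then $t^2\le C_{p,L}\,\|(z-\lambda)v\|_{L^p(\mu)}^{2p/(p+2)}$.

*Proof.* Assume $t>0$. Let $\rho^2=t^2/(2\pi L^3)$, and let $\mathcal B$ be the disc with center $\lambda$ and radius $\rho$. Since $\mu(\mathcal B\cap E)\le L\pi\rho^2$, we get $\int_{\mathcal B}|v|^2d\mu\le L^2\cdot L\pi\rho^2=t^2/2$, hence $\int_{\mathcal B^c}|v|^2d\mu\ge t^2/2$.

(i) On $\mathcal B^c$ we have $|z-\lambda|\ge\rho$, so the integral is at least $\rho^2t^2/2=t^4/(4\pi L^3)$.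

(ii) On $E\cap\mathcal B^c$ write $|v|^2=|(z-\lambda)v|^2|z-\lambda|^{-2}$ and use Hölder with exponents $p/2$ and $p/(p-2)$, and $d\mu\le L\,dA$ on $E$:
$$\frac{t^2}2\le\|(z-\lambda)v\|_p^2\Big(L\int_{|\zeta|>\rho}|\zeta|^{-\frac{2p}{p-2}}dA(\zeta)\Big)^{\frac{p-2}p}.$$
In polar coordinates,
$$\int_{|\zeta|>\rho}|\zeta|^{-\frac{2p}{p-2}}dA=2\pi\int_\rho^\infty s^{-\frac{p+2}{p-2}}ds=\frac{\pi(p-2)}2\rho^{-\frac4{p-2}},$$
so the second factor is $C_{p,L}\rho^{-4/p}$, and $\rho=c_Lt$. Therefore $t^{2+4/p}\le C_{p,L}\|(z-\lambda)v\|_p^2$. Raise this to the power $p/(p+2)$. $\square$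

**What must be shown for Proposition 3.** Fix $j$ and write $x,a_n,m,S$ for $x_j,a_n^{(j)},m_j,S(x_j)$. Sums that involve $a_n$ run over the finitely many $n\ge m$ with $a_n\ne0$. It suffices to find, for each $L\ge1$, a set $E=E_{j,L}$ with
$$\int_ES^2d\mu\le C_L\kappa_m,\quad\kappa_m\to0\ (m\to\infty),\qquad\mu(E^c)\le\mu(w>L)+CL^{-p}+CL^{-p/2}. \tag{8}$$
Indeed, $\mu(S(x_j)>\delta)\le\mu(E^c)+\delta^{-2}\int_ES(x_j)^2d\mu$. Let $j\to\infty$, so that the last term vanishes, and then $L\to\infty$, so that $\mu(E^c)\to0$.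

In both cases $E\subset\{w\le L,\ S\le L\}$, and we put
$$v_n=a_nu_n1_E,\qquad t_n=\|v_n\|_{L^2(\mu)} .$$
Then $|v_n|\le S\le L$ on $E$, so Lemma 4 applies to each $v_n$, and $\int_ES^2d\mu=\sum t_n^2$. By (2) and Chebyshev, $\mu(S>L)\le CL^{-p}$. So the task is to bound $\sum t_n^2$ through the numbers $(z-\lambda_n)v_n=a_n1_EKu_n$, on which the 2-summing property acts.

## 6. The square function of a block when $p>2$

**Step 1: $\sum\|Ku_n\|_p^2<\infty$.** The purpose is to use that the basis itself is a legitimate test family for $K$. By (2) and the triangle inequality in $L^{p/2}$, for finitely supported $b$,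
$$\Big\|\sum b_nu_n\Big\|_p\le C\Big\|\sum|b_n|^2|u_n|^2\Big\|_{p/2}^{1/2}\le C\Big(\sum|b_n|^2\|u_n\|_p^2\Big)^{1/2}=C\Big(\sum|b_n|^2\Big)^{1/2}. \tag{9}$$
So $|\sum b_n\langle u_n,g\rangle|\le C\|b\|_{\ell_2}$ whenever $\|g\|_{p'}\le1$, and therefore $\sum|\langle u_n,g\rangle|^2\le C$ for such $g$. Put $c_n=\|Ku_n\|_p$. Applying the definition of 2-summing to $u_1,\dots,u_M$ and letting $M\to\infty$ gives $\sum c_n^2\le C$.

For the Haar remainder of Section 2 this already fails, since each generation contributes $\kappa^2$ to the sum from the functions $h_Q^1$ alone.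

**Step 2: control of the coefficients.** Since $p>2$, the $\ell_p$ norm is at most the $\ell_2$ norm pointwise, and $\|u_n\|_p=1$, so
$$\sum|a_n|^p=\int\sum|a_nu_n|^pd\mu\le\|S\|_p^p\le C .$$

**Step 3: adding up Lemma 4(ii).** Take $E=\{w\le L,\ S\le L\}$. The second part of (8) holds. By (1), $\|(z-\lambda_n)v_n\|_p\le|a_n|c_n$. Lemma 4(ii), then Hölder with exponents $\frac{p+2}2$ and $\frac{p+2}p$, give
$$\int_ES^2d\mu=\sum t_n^2\le C_L\sum(|a_n|c_n)^{\frac{2p}{p+2}}\le C_L\Big(\sum|a_n|^p\Big)^{\frac2{p+2}}\Big(\sum_{n\ge m}c_n^2\Big)^{\frac p{p+2}}\le C_L\kappa_m,$$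
with $\kappa_m=(\sum_{n\ge m}c_n^2)^{p/(p+2)}\to0$. This is (8), and Proposition 3 is proved for $p>2$.

## 7. The square function of a block when $p<2$

Step 1 of the previous section is not available now. Inequality (9) used $p/2\ge1$, and for $p<2$ it is false for the Haar basis: the $4^N$ disjoint normalized functions $u_Q$, $Q\in\mathcal D_N$, satisfy $\|\sum u_Q\|_p=4^{N/p}$, while (9) would give $C4^{N/2}$. So we cannot test $K$ on the basis directly.

We use Pietsch domination instead. Let $\nu$ be a Pietsch measure for $K$ with $q=2$, as in (5), and measure $u_n$ in the Hilbertian seminorm that dominates $K$: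
$$\tau_n=\Big(\int_B|\langle u_n,g\rangle|^2d\nu(g)\Big)^{1/2}.$$
How will $\tau_n$ enter? For weights $\omega_n>0$, Cauchy–Schwarz gives $(\sum t_n^2)^2\le\sum\frac{t_n^4}{\omega_n}\cdot\sum\omega_n$. By Lemma 4(i) and (1), the first factor is at most a constant times $\int_E\sum\omega_n^{-1}|a_n|^2|Ku_n|^2d\mu$, and Pietsch domination should control this square function by $\sum\omega_n^{-1}|a_n|^2\tau_n^2$. The two factors are balanced when $\omega_n=|a_n|\tau_n$; both are then governed by $\sum|a_n|\tau_n$. So we must show that this sum is small.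

Note that $\tau_n>0$. Otherwise $Ku_n=0$ by (5), so $(z-\lambda_n)u_n=0$, so $u_n=0$ because $\mu$ has no atoms, which is impossible.

**Step 1: $\sum\tau_nu_n^*$ converges in $L^{p'}(\mu)$.** The purpose is to write $\sum|a_n|\tau_n$ as a pairing with the tail of a convergent series. Here $p'/2\ge1$. By (3) and Minkowski's integral inequality,
$$\Big\|\sum_{n\le N}\tau_nu_n^*\Big\|_{p'}^2\le C\Big\|\int_B\sum_{n\le N}|\langle u_n,g\rangle|^2|u_n^*|^2d\nu(g)\Big\|_{p'/2}\le C\int_B\Big\|\sum_{n\le N}|\langle u_n,g\rangle|^2|u_n^*|^2\Big\|_{p'/2}d\nu(g).$$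
By (3) again, the right side is at most
$$C\int_B\Big\|\sum_{n\le N}\langle u_n,g\rangle u_n^*\Big\|_{p'}^2d\nu(g)=C\int_B\|P_N^*g\|_{p'}^2d\nu(g)\le C .$$
The partial sums are bounded, and $(u_n^*)$ is boundedly complete, so the series converges.

**Step 2: $\sum|a_n|\tau_n$ is small.** By Step 1, $\psi_m=\sum_{n\ge m}\tau_nu_n^*\to0$ in $L^{p'}(\mu)$. Put $\eta=\eta_m=C_u\|\psi_m\|_{p'}$. Then $\eta_m\to0$, and $\eta_m>0$ since all $\tau_n>0$. As all indices of $x$ are at least $m$,
$$\sum|a_n|\tau_n=\Big\langle\sum|a_n|u_n,\psi_m\Big\rangle\le C_u\|x\|_p\|\psi_m\|_{p'}\le\eta. \tag{10}$$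

**Step 3: a weighted square function of $K$.** The purpose is to bound, in $L^p$, the function whose integral will meet Lemma 4(i). Put $b_n=(|a_n|/\tau_n)^{1/2}$ and, using (1),
$$F=\sum\frac{|a_n|}{\tau_n}|z-\lambda_n|^2|u_n|^2=\sum|K(b_nu_n)|^2 .$$
Khinchine gives $\|F^{1/2}\|_p\le C(E\|K\sum\varepsilon_nb_nu_n\|_p^p)^{1/p}$. Since $p<2$, we may pass to the second moment. Then (5) with $q=2$ and orthogonality of the signs yield
$$\|F^{1/2}\|_p\le C\Big(E\Big\|K\sum\varepsilon_nb_nu_n\Big\|_p^2\Big)^{1/2}\le C\Big(\int_BE\Big|\sum\varepsilon_nb_n\langle u_n,g\rangle\Big|^2d\nu(g)\Big)^{1/2}=C\Big(\sum b_n^2\tau_n^2\Big)^{1/2}.$$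
Since $b_n^2\tau_n^2=|a_n|\tau_n$, (10) gives $\|F^{1/2}\|_p\le C\eta^{1/2}$. By Chebyshev, $\mu(F>L\eta)\le(L\eta)^{-p/2}C\eta^{p/2}=CL^{-p/2}$.

**Step 4: conclusion.** Take $E=\{w\le L,\ S\le L,\ F\le L\eta\}$, so the second part of (8) holds. Since $|v_n|^2=|a_n|^2|u_n|^21_E$, Lemma 4(i) gives
$$L\eta\,\mu(\mathbb C)\ge\int_EF\,d\mu=\sum\frac1{|a_n|\tau_n}\int|z-\lambda_n|^2|v_n|^2d\mu\ge\frac1{4\pi L^3}\sum\frac{t_n^4}{|a_n|\tau_n}.$$
By Cauchy–Schwarz and (10),
$$\Big(\int_ES^2d\mu\Big)^2=\Big(\sum t_n^2\Big)^2\le\Big(\sum\frac{t_n^4}{|a_n|\tau_n}\Big)\Big(\sum|a_n|\tau_n\Big)\le4\pi L^4\mu(\mathbb C)\,\eta_m^2 .$$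
This is (8) with $\kappa_m=\eta_m$. Proposition 3 is proved for $p<2$ as well, and with Section 4 so is Theorem A: for every $1<p<\infty$ with $p\ne2$, no such $K$ and $D$ exist on the square. $\blacksquare$

## 8. Non-existence in Theorem B: the exponents $q\le2$, and $q>2$ with $p<2$

Existence for $p>2$, $q>2$ was shown in Section 3. We now let $\mu$ be any measure as in Theorem A.

**The case $q\le2$, $p\ne2$.** Since $\Pi_q\subset\Pi_2$, Theorem A excludes a decomposition with $K\in\Pi_q$.

**The case $p<2$, $q>2$.** We show $\Pi_q(L^p(\mu))\subset\Pi_2(L^p(\mu))$; then Theorem A applies again. Let $K\in\Pi_q$ with Pietsch measure $\nu$, and let $x_1,\dots,x_M$ be a finite family.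

First, for any $f_i\in L^p(\mu)$ and $p\le2$,
$$\sum\|f_i\|_p^2\le\Big\|\Big(\sum|f_i|^2\Big)^{1/2}\Big\|_p^2 .$$
Indeed, let $V=(|f_i|^p)_i$, a function with values in $\ell_{2/p}$, where $2/p\ge1$. The inequality $\|\int V\,d\mu\|_{\ell_{2/p}}\le\int\|V\|_{\ell_{2/p}}d\mu$ reads $(\sum(\int|f_i|^pd\mu)^{2/p})^{p/2}\le\int(\sum|f_i|^2)^{p/2}d\mu$. Raise it to the power $2/p$.

Take $f_i=Kx_i$. Khinchine in $L^p$ and $p\le q$ bound $\|(\sum|Kx_i|^2)^{1/2}\|_p$ by $C(E\|K\sum\varepsilon_ix_i\|_p^q)^{1/q}$. Hence, by (5) and Khinchine with exponent $q$ for the scalars $\langle x_i,g\rangle$,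
$$\sum\|Kx_i\|_p^2\le C\Big(E\Big\|K\sum\varepsilon_ix_i\Big\|_p^q\Big)^{2/q}\le C\Big(\int_BE\Big|\sum\varepsilon_i\langle x_i,g\rangle\Big|^qd\nu(g)\Big)^{2/q}\le C\Big(\int_B\Big(\sum|\langle x_i,g\rangle|^2\Big)^{q/2}d\nu(g)\Big)^{2/q}.$$
Since $\nu$ is a probability measure, the last expression is at most $C\sup_{g\in B}\sum|\langle x_i,g\rangle|^2$. So $K$ is 2-summing, and Theorem A excludes the decomposition. Together with Section 3 this proves Theorem B. $\blacksquare$
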